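\title{Flat contact $\mathbb R^{2n+1}$-bundles and the classifying space of contact germs}

\begin{abstract}
Let $G$ be the group of all contactomorphisms of the standard contact space $\mathbb R^{2n+1}$ with positive conformal factor, let $G^\delta$ be the same group with the discrete topology, and let $\Gamma$ be the \'etale groupoid of germs of such contactomorphisms. We prove that for every $n\ge1$ the natural map from the homotopy fiber of $\mathrm BG^\delta\to\mathrm BG$ to the homotopy fiber of $\mathrm B\Gamma\to\mathrm{BU}_n$ is an integral homology isomorphism. The main step is that the discrete group of contactomorphisms equal to the identity near the closed unit ball is acyclic. This is proved with an action on a contractible poset of exhausting sequences of spheres and a computation in a Hopf algebra formed from concentric annuli. The target of the map is simply connected, while its source has a nontrivial perfect fundamental group, so the map is not a weak equivalence.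
\end{abstract}

\section{Introduction}

\subsection{The question}\label{sec:question}

Fix an integer $n\ge1$. On $\mathbb E=\mathbb R^{2n+1}$ with coordinates $x_0,\dots,x_{2n}$ let
\[
\alpha=dx_0+\sum_{i=1}^n x_{i+n}\,dx_i
\]
be the standard contact form; $\alpha\wedge(d\alpha)^n$ is a volume form. A \emph{contactomorphism} is a $C^\infty$-diffeomorphism $f$ between open subsets of $\mathbb E$ with $f^*\alpha=\lambda_f\alpha$ for a smooth function $\lambda_f$, the conformal factor, which we always require to be positive. A \emph{contact embedding} is a contactomorphism onto its image. We compare a global and a local object built from these maps.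

The global object comes from the group $G=\mathrm{Cont}(\mathbb R^{2n+1},\alpha)$ of all contactomorphisms of $\mathbb E$, with no condition on supports, in the weak (compact-open) $C^\infty$ topology. Let $G^\delta$ be the same group with the discrete topology, and let $\overline{\mathrm BG}$ be the homotopy fiber of $\mathrm BG^\delta\to\mathrm BG$. A map $U\to\overline{\mathrm BG}$ consists of a flat $\mathbb E$-bundle over $U$ with structure group $G^\delta$ and a null-homotopy of its classifying map to $\mathrm BG$, which trivializes the bundle as a $G$-bundle. The result is a foliation of the product $U\times\mathbb E$, transverse to the fibers, whose holonomy maps are contactomorphisms.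

The local object is the \'etale groupoid $\Gamma=\Gamma_{2n+1,ct}$. Its space of objects is $\mathbb E$, and its space of morphisms $\Gamma_1$ consists of the germs of contactomorphisms. The sets $\{\mathrm{germ}_xf:x\in O\}$, for $f$ a contactomorphism defined on an open set $O$, form a basis of the topology of $\Gamma_1$, so the source and target maps $\Gamma_1\to\mathbb E$ are local homeomorphisms. The derivative of a germ at its source preserves the contact hyperplanes $\ker\alpha$ and rescales $d\alpha$ on them by a positive factor. After a trivialization of $T\mathbb E$ it lies in a subgroup $G_0\subset\mathrm{GL}_{2n+1}(\mathbb R)$ that is homotopy equivalent to $\mathrm U_n$ (Section~\ref{sec:linear}). This gives a map $\nu\colon\mathrm B\Gamma\to\mathrm BG_0\simeq\mathrm{BU}_n$, and $\overline{\mathrm B\Gamma}$ denotes its homotopy fiber.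

The two objects are related by forgetting everything about the holonomy except its germs. The universal foliated bundle $\overline{\mathrm BG}\times\mathbb E\to\overline{\mathrm BG}$ has a transverse contact structure, hence a classifying map $\overline{\mathrm BG}\times\mathbb E\to\mathrm B\Gamma$. Its adjoint takes values in the space of lifts along $\nu$ of the map $\mathbb E\to\mathrm{BU}_n$ that classifies the tangent bundle of the contact manifold $\mathbb E$. As $\mathbb E$ is contractible, this space of lifts is homotopy equivalent to $\overline{\mathrm B\Gamma}$, and we obtain a natural map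
\begin{equation}\label{eq:themap}
\overline{\mathrm BG}\longrightarrow\overline{\mathrm B\Gamma}.
\end{equation}
The question, posed in \cite{Nariman}, is whether \eqref{eq:themap} induces an isomorphism on homology.

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:main}
For every $n\ge1$ the map $\overline{\mathrm BG}\to\overline{\mathrm B\Gamma}$ of \eqref{eq:themap} is an integral homology isomorphism.
\end{theorem}

Let $\mathcal C=G^\delta\ltimes\mathbb E$ be the translation category: its space of objects is $\mathbb E$, and a morphism is a pair $(g,x)\in G^\delta\times\mathbb E$, going from $x$ to $g(x)$. As $\mathbb E$ is contractible, $\mathrm B\mathcal C\simeq\mathrm BG^\delta$. The functor $\varphi\colon\mathcal C\to\Gamma$, $\varphi(g,x)=\mathrm{germ}_xg$, is the identity on objects. Theorem~\ref{thm:main} will be deduced from the following statement about total spaces.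

\begin{theorem}\label{thm:B}
The map $\varphi\colon\mathrm BG^\delta\simeq\mathrm B\mathcal C\to\mathrm B\Gamma$ is an integral homology isomorphism.
\end{theorem}

A space or a discrete group is \emph{acyclic} if its reduced integral homology vanishes. Theorem~\ref{thm:B} rests on one acyclicity result, whose proof occupies most of the paper.

\begin{theorem}\label{thm:A}
Let $B_0\subset\mathbb E$ be the closed unit ball. The discrete group $H=\{g\in G: g=\mathrm{id}\text{ near }B_0\}$ is acyclic.
\end{theorem}

The last result shows that homology cannot be replaced by homotopy.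

\begin{theorem}\label{thm:D}
The spaces $\mathrm B\Gamma$ and $\overline{\mathrm B\Gamma}$ are simply connected, and the homotopy fibers of the maps in Theorems~\ref{thm:main} and~\ref{thm:B} are acyclic. The groups $\pi_1(\overline{\mathrm BG})$ and $G$ are perfect. The map \eqref{eq:themap} is not a weak equivalence, for any $n\ge 1$.
\end{theorem}

\subsection{What to expect, and the plan of the proof}

Three observations suggest these answers. First, the dilations $(x_0,z)\mapsto(t^2x_0,tz)$ are contactomorphisms, and conjugating a map that fixes the origin by them deforms it, as $t\to0$, to a map determined by its derivative. So $\mathrm BG\simeq\mathrm BG_0$, both sides of \eqref{eq:themap} are homotopy fibers over the same simply connected base, and Theorem~\ref{thm:main} is a fiberwise form of Theorem~\ref{thm:B} (Section~\ref{sec:fibers}).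

Second, every germ of a contactomorphism extends to an element of $G$ (Lemma~\ref{lem:germ}). So $\varphi$ is onto on morphisms, and two morphisms $(g,x)$, $(g',x)$ have the same image exactly when $g^{-1}g'$ is the identity near $x$. The difference between $\mathcal C$ and $\Gamma$ is therefore the family of groups $\{g\in G:g=\mathrm{id}\text{ near }x\}$. Their elements die in $\pi_1(\mathrm B\Gamma)$, which rules out a weak equivalence (Section~\ref{sec:pi1}); but if these groups are acyclic, homology does not see them (Section~\ref{sec:AtoB}). Each of them is an increasing union of conjugates of $H$.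

Third, elements of $H$ act on the complement of a ball, which is an infinite union of concentric annuli, all contactomorphic to each other through dilations. With infinitely many annuli available, a homology class can be repeated infinitely often and canceled against a shifted copy of the repetition. Section~\ref{sec:annuli} carries this out by hand in degree one. In higher degrees we let $H$ act on a contractible poset of sequences of spheres (Section~\ref{sec:spheres}). This reduces Theorem~\ref{thm:A} to the homology of the monoid of increasing maps $\mathbb N\to\mathbb N$ with certain coefficients, which is computed in Section~\ref{sec:monoid}. All the contact geometry that is needed is in Section~\ref{sec:contact}.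

\section{Classifying spaces and the comparison map}

\subsection{Realizations, homotopy fibers, discrete groups}\label{sec:real}

A \emph{semisimplicial space} $Z_\bullet$ is a sequence of spaces $Z_p$, $p\ge0$, with face maps $d_i\colon Z_p\to Z_{p-1}$, $0\le i\le p$, such that $d_id_j=d_{j-1}d_i$ for $i<j$. An \emph{augmentation} is a map $d_0\colon Z_0\to Z_{-1}$ that equalizes the two faces $Z_1\to Z_0$. The \emph{fat realization} $\|Z_\bullet\|$ is the quotient of $\coprod_pZ_p\times\Delta^p$ that identifies $(d_iz,t)$ with $(z,d^it)$, where $d^i$ is the inclusion of the $i$-th face. For a topological category $\mathcal D$, the nerve $N_p\mathcal D$ is the space of chains $a_0\to a_1\to\dots\to a_p$, the face $d_i$ omits $a_i$ (composing arrows if $0<i<p$), and $\mathrm B\mathcal D=\|N_\bullet\mathcal D\|$. A group is a category with one object. We write $C_*$ for singular chains and use these standard facts.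
\begin{itemize}
\item[(R1)] A map of semisimplicial spaces that is a weak equivalence in each degree induces a weak equivalence of fat realizations.
\item[(R2)] $H_*(\|Z_\bullet\|)$ is naturally the homology of the total complex $\mathrm{Tot}\,C_*(Z_\bullet)$, with differential $\sum(-1)^id_i$ in the simplicial direction.
\item[(R3)] A map of double complexes that vanish in negative degrees is a quasi-isomorphism on total complexes if it is one on each row, or on each column.
\end{itemize}

The \emph{homotopy fiber} of $f\colon X\to Y$ over $y$ is the space of pairs consisting of a point $x\in X$ and a path from $f(x)$ to $y$. It fits into a long exact sequence of homotopy groups with $X$ and $Y$. A commutative square induces a map of homotopy fibers, which is a weak equivalence if the two connecting maps are. For maps $f\colon X\to Y$ and $g\colon Y\to Z$, the homotopy fiber of $\mathrm{hofib}(gf)\to\mathrm{hofib}(g)$ over a point $(y,w)$ is homotopy equivalent to the homotopy fiber of $f$ over $y$.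

For discrete categories and groups we use the following.
\begin{itemize}
\item[(G1)] A natural transformation between two functors gives a homotopy between the induced maps of classifying spaces. In particular, inner automorphisms of a group act trivially on its homology, and order-preserving maps $f,g$ of posets with $f\le g$ are homotopic.
\item[(G2)] If a group $Q$ acts transitively on a set $X$, the stabilizer $Q_x$ is the automorphism group of $x$ in the connected groupoid $Q\ltimes X$, so $H_*(Q_x)\cong H_*(\mathrm B(Q\ltimes X))$. By (G1), these identifications at $x$ and at $ax$ correspond under $Q_{ax}\to Q_x$, $g\mapsto a^{-1}ga$.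
\item[(G3)] Group homology commutes with directed unions of subgroups.
\end{itemize}

\begin{lemma}\label{lem:pi1}
Let $Z_\bullet$ be a semisimplicial space with $Z_0$ contractible. For $z\in Z_1$ let $[z]\in\pi_1(\|Z_\bullet\|)$ be the class of the edge $\{z\}\times\Delta^1$ closed up in $Z_0$. Then $[z]$ depends only on the path component of $z$, these classes generate $\pi_1(\|Z_\bullet\|)$, and $[d_1y]=[d_2y][d_0y]$ for $y\in Z_2$. If $Z_\bullet$ is the nerve of a category, then $[z]=1$ for every identity morphism $z$. The classifying space of a path connected topological group is simply connected.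
\end{lemma}

\begin{proof}
By (R1) we may replace each $Z_p$ by the CW complex $|\mathrm{Sing}\,Z_p|$. Then $\|Z_\bullet\|$ is a CW complex, and collapsing the contractible subcomplex $Z_0$ is a homotopy equivalence. The part built from $Z_0$ and $Z_1$ becomes $(Z_1\times[0,1])/(Z_1\times\{0,1\})$, the suspension of $Z_1$ with a disjoint base point, whose fundamental group is free on $\pi_0(Z_1)$. Attaching $Z_p\times\Delta^p$ for $p\ge2$ adds cells of dimension at least $2$, so this free group maps onto $\pi_1(\|Z_\bullet\|)$. The triangle $\{y\}\times\Delta^2$ gives the relation. For an identity morphism $z$, the chain $(z,z)\in Z_2$ gives $[z]=[z]^2$, so $[z]=1$. For a path connected group the only generator is the class of the identity.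
\end{proof}

\subsection{Translations, dilations and the derivative}\label{sec:linear}

Write points of $\mathbb E$ as $(x_0,z)$ with $z=(x,y)\in\mathbb R^{2n}$, $y_i=x_{i+n}$, and put $\beta=\sum y_i\,dx_i$, $\omega=d\beta=\sum dy_i\wedge dx_i$, so that $\alpha=dx_0+\beta$ and $d\alpha=\omega$. For $p=(c,a,b)\in\mathbb E$ and $s\in\mathbb R$ let
\[
\ell_p(x_0,x,y)=(x_0+c-b\cdot x,\;x+a,\;y+b),\qquad \delta_s(x_0,z)=(e^{2s}x_0,e^sz).
\]
Then $\ell_p^*\alpha=dx_0-b\cdot dx+(y+b)\cdot dx=\alpha$, $\ell_p(0)=p$, $\ell_0=\mathrm{id}$, and $\ell_{(c,a,b)}\ell_{(c',a',b')}=\ell_{(c+c'-b\cdot a',\,a+a',\,b+b')}$, so the $\ell_p$ form a group. Also $\delta_s^*\alpha=e^{2s}\alpha$ and $\delta_s\delta_{s'}=\delta_{s+s'}$.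

Let $\mathrm{CSp}^+=\{A\in\mathrm{GL}_{2n}(\mathbb R):A^*\omega=\lambda\omega\text{ for some }\lambda>0\}$. It is the product of the positive scalars with $\mathrm{Sp}=\mathrm{Sp}_{2n}(\mathbb R)$, and $\mathrm{Sp}$ deformation retracts onto the connected group $\mathrm U_n$. At the origin, $\ker\alpha_0=\{dx_0=0\}=\mathbb R^{2n}$. Let $G_0$ be the group of linear automorphisms of $T_0\mathbb E$ that preserve $\ker\alpha_0$, restrict on it to some $A\in\mathrm{CSp}^+$, with factor $\lambda$ say, and send $\partial_0=\partial/\partial x_0$ to $\lambda\partial_0+v$ with $v\in\ker\alpha_0$. As a space $G_0\cong\mathrm{CSp}^+\times\mathbb R^{2n}$, so restriction $G_0\to\mathrm{CSp}^+$ is a homotopy equivalence, $G_0\simeq\mathrm U_n$, and $\mathrm BG_0$ is simply connected by Lemma~\ref{lem:pi1}.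

If $f$ is a contactomorphism with $f(0)=0$, then $f^*\alpha=\lambda\alpha$ and $f^*d\alpha=d\lambda\wedge\alpha+\lambda\,d\alpha$ show that $df_0\in G_0$, with factor $\lambda(0)$. For a contactomorphism $g$ defined near $x$ we therefore put
\[
D(g,x)=d\bigl(\ell_{g(x)}^{-1}\,g\,\ell_x\bigr)_0\in G_0 ,
\]
the derivative of $g$ at $x$ in the trivialization of $T\mathbb E$ by the maps $d(\ell_p)_0$. By the chain rule $D(g'g,x)=D(g',g(x))D(g,x)$. Since $D(g,x)$ depends only on $\mathrm{germ}_xg$, it defines a continuous functor $\Gamma\to G_0$, and this functor induces $\nu$. It is also continuous on $G\times\mathbb E$, so it defines a functor on the translation category $\mathcal C^{top}=G\ltimes\mathbb E$ of the topological group $G$.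

\subsection{A model for the comparison map}

With $\iota$ induced by the identity $G^\delta\to G$, there is a strictly commutative square
\begin{equation}\label{eq:square}
\begin{array}{ccc}
\mathrm B\mathcal C&\xrightarrow{\ \varphi\ }&\mathrm B\Gamma\\
{\scriptstyle\iota}\downarrow&&\downarrow{\scriptstyle\nu}\\
\mathrm B\mathcal C^{top}&\xrightarrow{\ D\ }&\mathrm BG_0 .
\end{array}
\end{equation}
Let $\mathrm{hofib}(\iota)$ be the homotopy fiber over the vertex $0\in\mathbb E=N_0\mathcal C^{top}$. The projections $N_p\mathcal C=(G^\delta)^p\times\mathbb E\to(G^\delta)^p$ and $N_p\mathcal C^{top}=G^p\times\mathbb E\to G^p$ are homotopy equivalences, so by (R1) $\mathrm B\mathcal C\to\mathrm BG^\delta$ and $\mathrm B\mathcal C^{top}\to\mathrm BG$ are weak equivalences, and so is $\mathrm{hofib}(\iota)\to\overline{\mathrm BG}$.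

\begin{lemma}\label{lem:identify}
Under the weak equivalence $\mathrm{hofib}(\iota)\to\overline{\mathrm BG}$, the map \eqref{eq:themap} is the map $\mathrm{hofib}(\iota)\to\mathrm{hofib}(\nu)=\overline{\mathrm B\Gamma}$ induced by \eqref{eq:square}.
\end{lemma}

\begin{proof}
We follow the construction of Section~\ref{sec:question} over a CW approximation $U\to\overline{\mathrm BG}$. A point $u\in U$ gives a point $b(u)\in\mathrm BG^\delta$ and a path $w_u$ in $\mathrm BG$ from the image of $b(u)$ to the base point. The projection $\mathrm B\mathcal C^{top}\to\mathrm BG$ is the $\mathbb E$-bundle associated with the universal $G$-bundle, its fiber over the base point is $N_0\mathcal C^{top}=\mathbb E$, and its pullback to $\mathrm BG^\delta$ is the flat $\mathbb E$-bundle $\mathrm B\mathcal C\to\mathrm BG^\delta$. The foliated bundle over $U$ is the pullback of this flat bundle along $b$, and its product structure comes from lifting the null-homotopy $w$. It is therefore given by a map $\psi\colon U\times\mathbb E\to\mathrm B\mathcal C$ over $b$ and a homotopy $W\colon U\times\mathbb E\times[0,1]\to\mathrm B\mathcal C^{top}$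 over $w$, from $\iota\psi$ to $(u,x)\mapsto x\in N_0\mathcal C^{top}$.

The transverse contact structure on $U\times\mathbb E$ is classified by $\varphi\psi$. The homotopy $DW$ runs from $\nu\varphi\psi=D\iota\psi$ to $D|_{N_0}$, the classifying map of $T\mathbb E$, which is constant in our trivialization. So the adjoint sends $u$ to the lift $(\varphi\psi(u,\cdot),DW(u,\cdot,\cdot))$. The space of lifts is identified with $\overline{\mathrm B\Gamma}$ by evaluation at $0\in\mathbb E$, and \eqref{eq:themap} becomes $u\mapsto(\varphi\psi(u,0),DW(u,0,\cdot))$. This is the composite of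
\[
j\colon U\to\mathrm{hofib}(\iota),\qquad j(u)=(\psi(u,0),W(u,0,\cdot)),
\]
with the map induced by \eqref{eq:square}. The composite of $j$ with $\mathrm{hofib}(\iota)\to\overline{\mathrm BG}$ is $u\mapsto(b(u),w_u)$, the given CW approximation.
\end{proof}

\section{Shrinking and moving contact balls}\label{sec:contact}

The goal of this section is Lemma~\ref{lem:gap}: the region between two nested contact balls can be identified with any other such region, with prescribed behavior at both boundary spheres.

A vector field is \emph{contact} if its local flow consists of contactomorphisms. The map $X\mapsto\alpha(X)$ is a bijection from the contact vector fields on an open set to the smooth functions on it \cite[Theorem~2.3.1]{Geiges}; it is local and depends smoothly on parameters. Functions can be cut off, and this gives isotopy extension.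

\begin{lemma}\label{lem:isotopy}
Let $C\subset O\subset\mathbb E$ with $C$ compact and $O$ open, let $e_t\colon O\to\mathbb E$, $t\in[0,1]$, be a piecewise smooth family of contact embeddings, and let $Z$ be open with $e_t(C)\subset Z$ for all $t$. Then there is $\psi\in G$ with compact support in $Z$ and $\psi e_0=e_1$ near $C$.
\end{lemma}

\begin{proof}
Treating the smooth pieces one after the other and composing, we may assume that the family is smooth. The set $\mathcal O=\{(t,p):p\in e_t(O)\}$ is open in $[0,1]\times\mathbb E$. On it, $X_t=\partial_te_t\circ e_t^{-1}$ is a time-dependent contact vector field, and $\alpha(X_t)$ is a smooth function. Multiply this function by a cutoff with compact support in $\mathcal O\cap([0,1]\times Z)$ that equals $1$ on a neighborhood $\mathcal N$ of the compact set $\{(t,p):p\in e_t(C)\}$. The corresponding contact vector fields have compact support in $Z$ and agree with $X_t$ on $\mathcal N$; let $\psi_t$ be their flow. For $q$ near $C$ the curve $t\mapsto(t,e_t(q))$ stays in $\mathcal N$, so $t\mapsto e_t(q)$ is an integral curve and $\psi_te_0(q)=e_t(q)$.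 Put $\psi=\psi_1$.
\end{proof}

For $p=(x_0,z)\ne0$ the function $|\delta_s(p)|^2=e^{4s}x_0^2+e^{2s}|z|^2$ of $s$ has positive derivative and range $(0,\infty)$. So there is a unique smooth function $\rho\colon\mathbb E\setminus0\to\mathbb R$ that vanishes on the unit sphere and satisfies $\rho(\delta_sp)=\rho(p)+s$. For $a\in\mathbb R$ and an interval $J$ put
\[
S_a=\rho^{-1}(a),\qquad W_J=\rho^{-1}(J),\qquad B_a=\{0\}\cup\{\rho\le a\}=\delta_aB_0 .
\]
Every neighborhood of $B_0$ contains $B_\kappa$ for some $\kappa>0$.

Linear maps of $\mathbb E$ are rarely contact. The contact substitute for $A\in\mathrm{CSp}^+$ with factor $\lambda$ has a quadratic correction. The form $\lambda\beta-A^*\beta$ on $\mathbb R^{2n}$ is closed and has linear coefficients, so there is a unique function $q_A$ with $q_A(0)=0$ and $dq_A=\lambda\beta-A^*\beta$; it is a quadratic form depending smoothly on $A$. Put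
\[
f_A(x_0,z)=(\lambda x_0+q_A(z),\,Az).
\]
Then $f_A^*\alpha=\lambda\,dx_0+dq_A+A^*\beta=\lambda\alpha$. Conversely, a map $f=(\lambda x_0+q(z),Az)$ with $A$ linear, $q(0)=0$, $\lambda>0$ and $f^*\alpha=\lambda\alpha$ has $dq=\lambda\beta-A^*\beta$, hence $A^*\omega=\lambda\omega$ and $f=f_A$. This applies to $f_Af_{A'}$ and gives $f_Af_{A'}=f_{AA'}$; as $f_1=\mathrm{id}$, the map $A\mapsto f_A$ is a continuous homomorphism $\mathrm{CSp}^+\to G$. Each $f_A$ commutes with all $\delta_s$, because $q_A$ is quadratic. For example, $f_{e^s\cdot1}=\delta_s$, and for $n=1$ and $A(x,y)=(-y,x)$ we have $\beta-A^*\beta=y\,dx+x\,dy$ and $f_A(x_0,x,y)=(x_0+xy,-y,x)$.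

\begin{lemma}\label{lem:rescale}
Let $e=(e^0,e^z)$ be a contact embedding of $\mathrm{int}\,B_\kappa$, $\kappa\le\infty$, with $e(0)=0$, and let $A$ be the derivative at $0$ of $e^z$ with respect to $z$. The family $e_t=\delta_{-\log t}\,e\,\delta_{\log t}$, $t\in(0,1]$, of contact embeddings of $\mathrm{int}\,B_\kappa$ extends smoothly to $t=0$, with $A\in\mathrm{CSp}^+$ and $e_0=f_A$.
\end{lemma}

\begin{proof}
We have $e_t(x_0,z)=\bigl(t^{-2}e^0(t^2x_0,tz),\,t^{-1}e^z(t^2x_0,tz)\bigr)$. Let $F(s)=e^0(s^2x_0,sz)$. Then $F(0)=0$, and $F'(0)=D_ze^0(0)z=0$ because the derivative of $e$ at $0$ preserves $\{dx_0=0\}$. Also $e^z(0)=0$. Taylor's formula gives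
\begin{equation}\label{eq:taylor}
t^{-2}F(t)=\int_0^1(1-u)F''(ut)\,du,\qquad
t^{-1}e^z(t^2x_0,tz)=\int_0^1\frac{d}{ds}\Big|_{s=ut}e^z(s^2x_0,sz)\,du ,
\end{equation}
and the right sides are smooth in $(t,x_0,z)$ up to $t=0$. Let $\lambda$ be the conformal factor of $e$. Then $\partial_0e^0(0)=\lambda(0)$ and $F''(0)=2\lambda(0)x_0+D_z^2e^0(0)(z,z)$, so the value at $t=0$ is
\[
e_0(x_0,z)=\bigl(\lambda(0)x_0+\tfrac12D_z^2e^0(0)(z,z),\,Az\bigr).
\]
From $e_t^*\alpha=(\lambda\circ\delta_{\log t})\alpha$ we get $e_0^*\alpha=\lambda(0)\alpha$ in the limit, and the converse statement above gives $e_0=f_A$.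
\end{proof}

\begin{lemma}\label{lem:shrink}
Let $Z\subset\mathbb E$ be open and connected with $0\in Z$, and let $e$ be a contact embedding of a neighborhood of $B_0$ with $e(B_0)\subset Z$. For all large $T$ there is $\psi\in G$ with compact support in $Z$ and $\psi e=\delta_{-T}$ near $B_0$.
\end{lemma}

\begin{proof}
We shrink the embedded ball to a tiny one, linearize it, undo the linear part, and move the center to the origin. Let $e$ be defined on $\mathrm{int}\,B_\kappa$, $\kappa>0$, and put $p=e(0)$, $e'=\ell_p^{-1}e$. Lemma~\ref{lem:rescale} gives a family $e'_t$ with $e'_0=f_A$. Choose piecewise smooth paths $A(u)$ in the connected group $\mathrm{CSp}^+$ from $A$ to $1$ and $p(u)$ in $Z$ from $p$ to $0$, $u\in[0,1]$. The union $Q$ of all sets $e'_t(B_0)$ and $f_{A(u)}(B_0)$ is compact and contains $B_0$. By compactness of $[0,1]$ there is a neighborhood $N$ of $0$ with $\ell_{p(u)}N\subset Z$ for all $u$, and $\delta_{-T}Q\subset N$ for large $T$. On $\mathrm{int}\,B_\kappa$ use, one after the other, the isotopies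
\[
e\delta_{-t}\ \ (0\le t\le T),\qquad
\ell_p\delta_{-T}e'_t\ \ (t\text{ from }e^{-T}\text{ to }0),\qquad
\ell_p\delta_{-T}f_{A(u)},\qquad
\ell_{p(u)}\delta_{-T}.
\]
The first two match because $\ell_p\delta_{-T}e'_{e^{-T}}=\ell_p\delta_{-T}\delta_Te'\delta_{-T}=e\delta_{-T}$. Together they lead from $e$ to $\delta_{-T}$. The first maps $B_0$ into $e(B_0)\subset Z$, and the others map it into some $\ell_{p(u)}\delta_{-T}Q\subset Z$. Apply Lemma~\ref{lem:isotopy}.
\end{proof}

\begin{remark}
Both features of the conformal factor are used here. If negative factors were allowed, the lemma would fail for $e(x_0,x,y)=(-x_0,x,-y)$, which has $e^*\alpha=-\alpha$: a compactly supported $\psi$ has factor $1$ far away, hence positive factor everywhere. If only the factor $1$ were allowed, all maps would preserve the volume form $\alpha\wedge(d\alpha)^n$ and no ball could be shrunk.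
\end{remark}

\begin{lemma}\label{lem:germ}
Every $\gamma\in\Gamma_1$ is the germ of some $g\in G$.
\end{lemma}

\begin{proof}
Represent $\gamma$ by a contact embedding $\tilde\gamma$ defined near its source $x$. For large $c$, $e=\tilde\gamma\ell_x\delta_{-c}$ is defined near $B_0$. Lemma~\ref{lem:shrink} with $Z=\mathbb E$ gives $\psi e=\delta_{-T}$ near $B_0$, so $\tilde\gamma=\psi^{-1}\delta_{c-T}\ell_x^{-1}$ near $x$.
\end{proof}

\begin{lemma}[Gap lemma]\label{lem:gap}
Let $a,b,a',b'\in G$ with $aB_0\subset\mathrm{int}\,bB_0$ and $a'B_0\subset\mathrm{int}\,b'B_0$. There is $u\in G$ with $u=a'a^{-1}$ near $aB_0$ and $u=b'b^{-1}$ near $\mathbb E\setminus\mathrm{int}\,bB_0$. In particular $u(aB_0)=a'B_0$, $u(bB_0)=b'B_0$, and $u$ maps $bB_0\setminus\mathrm{int}\,aB_0$ onto $b'B_0\setminus\mathrm{int}\,a'B_0$.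
\end{lemma}

\begin{proof}
It suffices to find, for the pair $(a,b)$, an element $f\in G$ with $f=a$ near $B_0$ and $f=b\delta_{-1}$ near $\mathbb E\setminus\mathrm{int}\,B_1$: if $f'$ is such an element for $(a',b')$, then $u=f'f^{-1}$ has the required properties. Replacing $(a,b)$ by $(b^{-1}a,\mathrm{id})$ and composing the result with $b$, we may assume $b=\mathrm{id}$. Lemma~\ref{lem:shrink} with $Z=\mathrm{int}\,B_0$ gives $T>1$ and $\psi\in G$ with compact support in $\mathrm{int}\,B_0$ and $\psi a=\delta_{-T}$ near $B_0$. Lemma~\ref{lem:isotopy}, applied to the isotopy $\delta_{t(1-T)}$ with $C=B_0$ and $Z=\mathrm{int}\,B_1$, gives $\chi\in G$ with compact support in $\mathrm{int}\,B_1$ and $\chi=\delta_{1-T}$ near $B_0$. Put $f=\psi^{-1}\delta_{-1}\chi$. Near $B_0$ we have $f=\psi^{-1}\delta_{-T}=a$. Near $\mathbb E\setminus\mathrm{int}\,B_1$ we have $\chi=\mathrm{id}$, and $\delta_{-1}$ maps into the region where $\psi=\mathrm{id}$, so $f=\delta_{-1}$.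
\end{proof}

\section{From the group $H$ to the groupoid of germs}\label{sec:AtoB}

We deduce Theorem~\ref{thm:B} from Theorem~\ref{thm:A}. The plan is to resolve each space $N_q\Gamma$ by a semisimplicial space built from $G^\delta$ whose fibers are classifying spaces of discrete acyclic groups. These fibers do not form a bundle: the space $\Gamma_1$ is not even Hausdorff, since at a boundary point of the support of $g\in G$ the germs of $g$ and of the identity cannot be separated. What survives is that all maps are local homeomorphisms, and for homology this is enough.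

\begin{lemma}\label{lem:etale}
Let $Y_\bullet\to Y_{-1}$ be an augmented semisimplicial space such that all the maps $Y_p\to Y_{-1}$ are local homeomorphisms. Suppose that for each $b\in Y_{-1}$ the augmented complex $\mathbb Z[Y_{\bullet,b}]\to\mathbb Z$ of the fiber over $b$ is exact. Then $\mathrm{Tot}\,C_*(Y_\bullet)\to C_*(Y_{-1})$ is a quasi-isomorphism.
\end{lemma}

\begin{proof}
Let $A_{m,p}=C_m(Y_p)$ for $p\ge-1$. Up to signs $\mathrm{Tot}\,A$ is the mapping cone of the map in question, so we must show that it is acyclic. The complexes $A_{m,\bullet}$ need not be exact, because a simplex of $Y_{-1}$ need not lift; small simplices do, so we subdivide. Barycentric subdivision $\mathrm{Sd}$ is natural and chain homotopic to the identity. Hence, for $A^\infty=\mathrm{colim}(A\xrightarrow{\mathrm{Sd}}A\xrightarrow{\mathrm{Sd}}\cdots)$, the map $A_{\bullet,p}\to A^\infty_{\bullet,p}$ is a quasi-isomorphism for each $p$. By (R3) it suffices to show that $A^\infty_{m,\bullet}$ is exact for each $m$, that is, that for every cycle $c$ of $A_{m,\bullet}$ some $\mathrm{Sd}^Nc$ is a boundary in $A_{m,\bullet}$.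

The faces of $Y_\bullet$ commute with the augmentation, so $A_{m,\bullet}=\bigoplus_\tau\mathbb Z[\text{lifts of }\tau\text{ to }Y_\bullet]$, the sum over all $\tau\colon\Delta^m\to Y_{-1}$. Let $c$ be a cycle of degree $p\ge-1$ in the $\tau$-summand, and fix $t\in\Delta^m$. Evaluation of lifts at $t$ is a chain map to the augmented complex of the fiber over $\tau(t)$, so $c(t)=\partial\sum m_jy_j$ with finitely many $y_j\in Y_{p+1,\tau(t)}$. Composing $\tau$ with local sections through the $y_j$ gives lifts $\tilde y_j$ of $\tau$ near $t$. The chain $c-\partial\sum m_j\tilde y_j$ is a finite combination of lifts to $Y_p$ defined near $t$, and it vanishes when evaluated at $t$. Two lifts through a local homeomorphism that agree at $t$ agree near $t$, so the chain vanishes on a neighborhood $U_t$ of $t$. By the Lebesgue lemma, for large $N$ every simplex $\sigma\colon\Delta^m\to\Delta^m$ of the $N$-th subdivision lies in some $U_t$. Then each $c\circ\sigma$ is a boundary, and so is $\mathrm{Sd}^Nc=\sum_\sigma\pm\,c\circ\sigma$.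
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, assuming Theorem~\ref{thm:A}]
Let $Y_{p,q}$ be the space of diagrams
\[
a_0\xrightarrow{g_1}a_1\to\cdots\xrightarrow{g_p}a_p\xrightarrow{\ \gamma\ }b_0\xrightarrow{\gamma_1}\cdots\xrightarrow{\gamma_q}b_q
\]
with $a_i,b_j\in\mathbb E$, $g_i\in G^\delta$ and $\gamma,\gamma_j\in\Gamma_1$, and let $Y'_{p,q}$ be the same space with all arrows in $\Gamma_1$. Omitting an $a_i$ or a $b_j$, and composing arrows through germs where needed, makes $Y$ and $Y'$ bi-semisimplicial spaces. Forgetting all $b_j$ or all $a_i$ gives augmentations, and taking germs of the $g_i$ gives a commutative diagram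
\[
\begin{array}{ccccc}
N_p\mathcal C&\leftarrow&Y_{p,q}&\to&N_q\Gamma\\
{\scriptstyle\varphi}\downarrow&&\downarrow&&\|\\
N_p\Gamma&\leftarrow&Y'_{p,q}&\to&N_q\Gamma .
\end{array}
\]
We show that the four horizontal maps are quasi-isomorphisms on total complexes of singular chains. Then so is $Y\to Y'$ by the right square, and so is $\varphi$ by the left square; (R2) gives the theorem. By (R3) we may fix $p$ for the left maps and $q$ for the right maps.

Fix $p$. Let $h\colon Y_{p,q}\to Y_{p,q+1}$, $q\ge-1$, insert the arrow $\mathrm{id}\colon a_p\to a_p$ right after $a_p$, so that the second copy of $a_p$ is the new $b_0$; here $Y_{p,-1}=N_p\mathcal C$. Then $d_0h=\mathrm{id}$ and $d_{j+1}h=hd_j$, so $\partial h+h\partial=\mathrm{id}$ on the augmented complex. The same holds for $Y'_{p,\bullet}\to N_p\Gamma$.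

Fix $q$. For $Y'$ let $h\colon Y'_{p,q}\to Y'_{p+1,q}$ insert $\mathrm{id}\colon b_0\to b_0$ right before $b_0$, so that the first copy is the new $a_{p+1}$. Then $d_{p+1}h=\mathrm{id}$ and $d_ih=hd_i$ for $i\le p$, so $(-1)^{p+1}h$ is a contraction. For $Y$ this is not available, since $\gamma$ would have to become an element of $G$; this is where Theorem~\ref{thm:A} enters. The map
\[
Y_{p,q}=(G^\delta)^p\times(\Gamma_1\times_{\mathbb E}N_q\Gamma)\longrightarrow N_q\Gamma
\]
is a local homeomorphism, because the target map $\Gamma_1\to\mathbb E$ is one. Its fiber over a chain starting at $b_0$ is the nerve of the translation groupoid of $G^\delta$ acting by precomposition on the set of germs with target $b_0$. This action is transitive: given $\gamma,\gamma'$, Lemma~\ref{lem:germ} extends $\gamma^{-1}\gamma'$ to some $g\in G$, and $\gamma g=\gamma'$. The stabilizer of a germ with source $x$ is $\{g\in G:g=\mathrm{id}\text{ near }x\}$, which is conjugate by $\ell_x$ to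
\[
\{g\in G:g=\mathrm{id}\text{ near }0\}=\bigcup_{c\ge0}\{g\in G:g=\mathrm{id}\text{ near }B_{-c}\}=\bigcup_{c\ge0}\delta_{-c}H\delta_c .
\]
This increasing union of copies of $H$ is acyclic by Theorem~\ref{thm:A} and (G3). By (G2) the fibers are acyclic, and Lemma~\ref{lem:etale} applies.
\end{proof}

\section{Annuli, words, and the argument in degree one}\label{sec:annuli}

In Sections~\ref{sec:annuli}--\ref{sec:monoid}, which prove Theorem~\ref{thm:A}, all groups are discrete and $\mathbb N=\{1,2,\dots\}$. Let $L\subset G$ be the group of contactomorphisms with compact support in the annulus $W_{(0,1)}$, and let $K\subset H$ be the group of $h\in H$ that equal the identity near every sphere $S_m$, $m\in\mathbb N$. An element of $K$ preserves each ball $B_m$ and is the same as a sequence of compactly supported contactomorphisms of the annuli $W_{(i-1,i)}$. We identify $K=L^{\mathbb N}$ by letting $(l_i)$ correspond to the map equal to $\delta_{i-1}l_i\delta_{1-i}$ on $W_{(i-1,i)}$.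

\subsection{Arrangements}

To repeat elements we must place several copies of the annulus, one inside the other, into a single annulus. An \emph{arrangement} of length $r\ge0$ is a tuple $(g_1,\dots,g_r)$ in $G$ with
\[
B_0\subset g_1B_0,\qquad g_jB_1\subset g_{j+1}B_0\ \ (1\le j<r),\qquad g_rB_1\subset B_1 .
\]
Thus $B_0\subset g_1B_0\subset g_1B_1\subset g_2B_0\subset\dots\subset g_rB_1\subset B_1$. For $l_j\in L$ the element $g_jl_jg_j^{-1}$ has compact support in $\mathrm{int}\,g_jB_1\setminus g_jB_0$, so these elements lie in $L$, have disjoint supports, and commute. Deleting entries from an arrangement leaves an arrangement, and $(\mathrm{id})$ is one. Arrangements of every length $r$ exist: Lemma~\ref{lem:gap} for the pairs $(\mathrm{id},\delta_1)$ and $(\delta_{(j-1)/r},\delta_{j/r})$ gives $g_j$ with $g_jB_0=B_{(j-1)/r}$ and $g_jB_1=B_{j/r}$.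

We use twice that a bijection $\phi$ equal to the identity on the support of $l\in G$ commutes with $l$: on the support both composites equal $l$, and off the support, which $\phi$ preserves, both equal $\phi$.

\begin{lemma}\label{lem:conj}
Let $(g_1,\dots,g_r)$ and $(g'_1,\dots,g'_r)$ be arrangements and $0<\eta<\frac12$. There is $u\in L$ such that $u(g_jlg_j^{-1})u^{-1}=g'_jl\,g_j'^{-1}$ for all $j$ and all $l\in L$ with support in $W_{[\eta,1-\eta]}$.
\end{lemma}

\begin{proof}
Let $r\ge1$. Each of the balls
\[
B_0,\ g_1B_\eta,\ g_1B_{1-\eta},\ g_2B_\eta,\ \dots,\ g_rB_\eta,\ g_rB_{1-\eta},\ B_1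
\]
lies in the interior of the next, and likewise for $g'$. Put $u=\mathrm{id}$ outside $W_{(0,1)}$ and $u=g'_jg_j^{-1}$ on $g_jW_{[\eta,1-\eta]}$. What remains are $r+1$ gaps $bB_0\setminus\mathrm{int}\,aB_0$ with $(a,b)$ equal to $(\mathrm{id},g_1\delta_\eta)$, $(g_j\delta_{1-\eta},g_{j+1}\delta_\eta)$ or $(g_r\delta_{1-\eta},\delta_1)$. On such a gap let $u$ be the map of Lemma~\ref{lem:gap} for $(a,b)$ and the corresponding pair $(a',b')$. Near the inner sphere it equals $a'a^{-1}$ and near the outer sphere $b'b^{-1}$. These maps are the identity for $S_0$ and $S_1$, and $g'_jg_j^{-1}$ for the boundary spheres of $g_jW_{[\eta,1-\eta]}$. So near each sphere $u$ agrees with a single element of $G$, and it maps the pieces of one decomposition of $\mathbb E$ bijectively onto those of the other. Hence $u\in L$. Finally $g_j'^{-1}ug_j$ is the identity on $W_{[\eta,1-\eta]}$, so it commutes with $l$.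
\end{proof}

The element $u$ depends on $\eta$. This is why the statements below hold up to conjugacy on subgroups, and on homology, but not for the group $L$ on the nose.

\subsection{Degree one by hand}

\begin{proposition}\label{prop:degree1}
The group $K$ is contained in the commutator subgroup of $H$.
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.5,yscale=0.8]
\draw[->] (-0.1,0) -- (4.4,0) node[right] {$\rho$};
\draw[dashed] (0,0) node[below] {$0$} -- (0,3) (1,0) node[below] {$1$} -- (1,3) (2,0) node[below] {$2$} -- (2,3) (3,0) node[below] {$3$} -- (3,3) (4,0) node[below] {$4$} -- (4,3);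
\path (-0.3,2.5) node {$s$} (0.5,2.5) node {$l_1$} (1.33,2.5) node {$l_1$} (1.67,2.5) node {$l_2$} (2.25,2.5) node {$l_1$} (2.5,2.5) node {$l_2$} (2.75,2.5) node {$l_3$} (3.2,2.5) node {$l_1$} (3.4,2.5) node {$l_2$} (3.6,2.5) node {$l_3$} (3.8,2.5) node {$l_4$} (4.25,2.5) node {$\cdots$};
\path (-0.3,1.5) node {$s'$} (1.33,1.5) node {$l_1$} (2.25,1.5) node {$l_1$} (2.5,1.5) node {$l_2$} (3.2,1.5) node {$l_1$} (3.4,1.5) node {$l_2$} (3.6,1.5) node {$l_3$} (4.25,1.5) node {$\cdots$};
\path (-0.3,0.5) node {$s''$} (0.5,0.5) node {$l_1$} (1.67,0.5) node {$l_2$} (2.75,0.5) node {$l_3$} (3.8,0.5) node {$l_4$} (4.25,0.5) node {$\cdots$};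
\end{tikzpicture}
\caption{Three elements of $K$, drawn in the radial coordinate $\rho$; the dashed lines are the spheres $S_m$, and a symbol $l_j$ marks a thin annulus carrying a conjugate of $l_j$. The element $s$ is the product of $s'$ and $s''$. Up to conjugation, $s''$ is $(l_1,l_2,\dots)$ and $s'$ is $s$ shifted outward by one annulus.}
\label{fig:swindle}
\end{figure}

\begin{proof}
Let $l=(l_i)\in L^{\mathbb N}=K$. For each $i$ choose an arrangement $(g^i_1,\dots,g^i_i)$ and put
\[
s_i=\prod_{j\le i}g^i_jl_j(g^i_j)^{-1},\qquad s'_i=\prod_{j<i}g^i_jl_j(g^i_j)^{-1},\qquad s''_i=g^i_il_i(g^i_i)^{-1},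
\]
so that $s=s's''$ in $K$ (Figure~\ref{fig:swindle}). For each $i$ the finitely many elements $l_1,\dots,l_i$ have support in some $W_{[\eta_i,1-\eta_i]}$. Lemma~\ref{lem:conj} for the arrangements $(g^i_i)$ and $(\mathrm{id})$ shows that $s''_i$ is conjugate to $l_i$ in $L$. For the arrangements $(g^i_1,\dots,g^i_{i-1})$ and $(g^{i-1}_1,\dots,g^{i-1}_{i-1})$ it shows that $s'_i$ is conjugate to $s_{i-1}$ for $i\ge2$, and $s'_1=1$. So in $K$, $s''$ is conjugate to $l$ and $s'$ is conjugate to $(1,s_1,s_2,\dots)=\delta_1s\delta_{-1}$. The dilation $\delta_1$ is not in $H$. But $s$ has support in $\{\rho\ge\eta\}$ for some $\eta>0$, and Lemma~\ref{lem:gap} for $(\mathrm{id},\delta_\eta)$ and $(\mathrm{id},\delta_{1+\eta})$ gives $h\in H$ with $h=\delta_1$ on $\{\rho\ge\eta\}$. Then $\delta_{-1}h$ commutes with $s$, so $hsh^{-1}=\delta_1s\delta_{-1}$. In the abelianization of $H$, written additively, $[s]=[s']+[s'']=[s]+[l]$, and $[l]=0$.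
\end{proof}

Three things stand between this argument and Theorem~\ref{thm:A}. The homology of $H$ need not come from $K$; an action of $H$ with stabilizer $K$ will express it through $H_*(K)$ and the ways of regrouping annuli. In degrees above one, the product of two commuting homomorphisms does not induce the sum of the induced maps, since the K\"unneth formula contributes mixed terms; a Hopf algebra will keep track of them. And the cancellation must be carried out coherently for all regroupings at once.

\subsection{Word homomorphisms}

The maps $l\mapsto s,s',s''$ above are described by listing, for each annulus, the entries of $l$ that it carries. Let $S,T$ be countable sets, and let $w=(w_t)_{t\in T}$ be a family of finite words $w_t=(w_{t,1},\dots,w_{t,r_t})$ in the alphabet $S$; repetitions and empty words are allowed. Choosing an arrangement $(g^t_j)$ of length $r_t$ for each $t$ gives a \emph{word homomorphism}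
\[
c_w\colon L^S\to L^T,\qquad c_w(l)_t=\prod_{j=1}^{r_t}g^t_j\,l_{w_{t,j}}\,(g^t_j)^{-1}.
\]
It is a homomorphism because factors with different $j$ commute.

\begin{lemma}\label{lem:words}
\begin{itemize}
\item[(a)] The map induced by $c_w$ on homology, with any constant coefficients, depends only on $w$.
\item[(b)] If $v=(v_r)_{r\in R}$ is a family of words in $T$, then $c_v\circ c_w$ is a word homomorphism for the words obtained from $v_r$ by replacing each letter $t$ by $w_t$.
\item[(c)] Identities, diagonals, projections, reindexings and insertions of trivial coordinates are word homomorphisms, with words of length at most one. A product $c_w\times c_{w'}\colon L^{S\sqcup S'}\to L^{T\sqcup T'}$ is a word homomorphism.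
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $\varepsilon\in(0,\frac12)^S$ let $L^S_\varepsilon$ be the subgroup of all $l$ with $\mathrm{supp}\,l_s\subset W_{[\varepsilon_s,1-\varepsilon_s]}$ for all $s$. These subgroups form a directed family with union $L^S$. By (G3) and (G1) it suffices to show that the homomorphisms given by two choices of arrangements are conjugate on $L^S_\varepsilon$ by an element of $L^T$. For each $t$ with $r_t\ge1$ take $u_t$ from Lemma~\ref{lem:conj} with $\eta=\min_j\varepsilon_{w_{t,j}}$, and $u_t=1$ if $r_t=0$. Then $(u_t)_t$ is such an element.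

(b) Fix $r$. Let $(g_j)$ be the arrangement for $v_r$ and $(g'_{j,i})_i$ the one for the word substituted for the $j$-th letter. Then $c_vc_w(l)_r$ is the product of conjugates of entries of $l$ by the elements $g_jg'_{j,i}$, and these form an arrangement in the lexicographic order. For fixed $j$, apply $g_j$ to $g'_{j,i}B_1\subset g'_{j,i+1}B_0$. For $j<j'$ we have $g_jg'_{j,i}B_1\subset g_jB_1\subset g_{j'}B_0\subset g_{j'}g'_{j',i'}B_0$. At the two ends, $B_0\subset g_jB_0\subset g_jg'_{j,i}B_0$ and $g_jg'_{j,i}B_1\subset g_jB_1\subset B_1$.

(c) Use the arrangement $(\mathrm{id})$ for one-letter words; for the product, keep the given arrangements.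
\end{proof}

So maps on homology that are composites of word homomorphisms can be compared by comparing words.

\section{Sequences of spheres}\label{sec:spheres}

From now on $k$ is a field, and in Sections~\ref{sec:spheres} and~\ref{sec:monoid} homology has coefficients in $k$. By the universal coefficient theorem, $H$ is acyclic once $\tilde H_*(H;k)=0$ for all $k$. The group $K$ is the stabilizer of the standard sequence of spheres $S_1,S_2,\dots$, so we let $H$ act on all such sequences. Passing to a subsequence merges consecutive annuli, and this is governed by the monoid $I$ of strictly increasing maps $\theta\colon\mathbb N\to\mathbb N$. We put $\theta(0)=0$.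

\subsection{Posets of sequences}

For a right $k[I]$-module $M$ let $\mathrm{Bar}_p(M)=M\otimes k[I^p]$, with $\partial=\sum_{j=0}^p(-1)^jd_j$ for $p\ge1$, where
\[
d_0(x[\theta_1|\dots|\theta_p])=x\theta_1[\theta_2|\dots|\theta_p],\qquad
d_p(x[\theta_1|\dots|\theta_p])=x[\theta_1|\dots|\theta_{p-1}],
\]
and $d_j$ replaces $\theta_j|\theta_{j+1}$ by $\theta_j\theta_{j+1}$ for $0<j<p$. Its homology is $\mathrm{Tor}^{k[I]}_*(M,k)$, with $I$ acting trivially on $k$. In degree zero it is the quotient of $M$ by the elements $x\theta-x$.

Let $X$ be a set and $\mathcal P$ a set of sequences $v\colon\mathbb N\to X$ with pairwise distinct terms, closed under passing to subsequences. Then $I$ acts on $\mathcal P$ on the right by $v\theta=v\circ\theta$. Write $v'\le v$ if $v'$ is a subsequence of $v$. Then $v'=v\theta$ with $\theta$ unique, as $v$ is injective. The relation is a partial order: if $v\theta\eta=v$ then $\theta\eta=\mathrm{id}$, and $i=\theta(\eta(i))\ge\eta(i)\ge i$ forces $\eta=\theta=\mathrm{id}$. A chain $v_0\ge\dots\ge v_p$ is uniquely of the form $(v,v\theta_1,\dots,v\theta_1\cdots\theta_p)$.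 Hence
\begin{equation}\label{eq:nervebar}
N_p\mathcal P=\mathcal P\times I^p,\qquad k[N_\bullet\mathcal P]=\mathrm{Bar}_\bullet(k[\mathcal P]).
\end{equation}
Two sequences in $\mathcal P$ need have no common subsequence and need not be subsequences of a third one. They are connected, in good cases, by interleaving a sparse subsequence of one with a sparse subsequence of the other.

\begin{lemma}\label{lem:interleave}
Let $\mathcal P\neq\emptyset$ be as above. Suppose that to each finite, possibly empty, tuple $(x_1,\dots,x_{t-1})$ in $X$ a subset $\mathcal A(x_1,\dots,x_{t-1})\subset X$ is assigned such that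
\begin{itemize}
\item[(i)] for every $v\in\mathcal P$ all but finitely many terms of $v$ lie in $\mathcal A(x_1,\dots,x_{t-1})$;
\item[(ii)] every sequence with $x_t\in\mathcal A(x_1,\dots,x_{t-1})$ for all $t$ belongs to $\mathcal P$.
\end{itemize}
Then $\mathrm B\mathcal P$ is contractible.
\end{lemma}

\begin{proof}
Every compact subset of the CW complex $\mathrm B\mathcal P$ lies in $\mathrm BF$ for a finite subposet $F=\{v^1,\dots,v^m\}$. So it suffices to show that $\mathrm BF\to\mathrm B\mathcal P$ is null-homotopic. Let $r\colon\mathbb N\to\{1,\dots,m\}$ take each value infinitely often. Choose inductively a term $x_t$ of $v^{r(t)}$ that lies in $\mathcal A(x_1,\dots,x_{t-1})$ and that, for each $j<t$ and each $v\in F$ having $x_j$ as a term, is neither $x_j$ nor one of the terms of $v$ before $x_j$. Only finitely many terms are excluded. By (ii), $y=(x_1,x_2,\dots)\in\mathcal P$. For $v\in F$ let $\tau(v)$ be the subsequence of $y$ formed by the $x_t$ with $v^{r(t)}\le v$. It is infinite, since $v=v^{r(t)}$ for infinitely many $t$. Its terms are terms of $v$, and by the choice of the $x_t$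 they occur in the same order as in $v$. So $\tau(v)\le v$ and $\tau(v)\le y$, and $\tau\colon F\to\mathcal P$ preserves the order. By (G1) the inclusion of $F$ is homotopic to $\tau$, and $\tau$ to the constant map $y$.
\end{proof}

\subsection{The action of $H$}

A \emph{sphere germ} $s$ is the germ along $S_0$ of some $g\in G$. It determines the ball $B(s)=gB_0$, the union of $gS_0$ with the bounded component of its complement. We use germs rather than bare spheres so that an element fixing them is the identity near the spheres. Let $P$ be the set of sequences $\sigma=(s_1,s_2,\dots)$ of sphere germs with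
\[
B_0\subset\mathrm{int}\,B(s_1),\qquad B(s_m)\subset\mathrm{int}\,B(s_{m+1}),\qquad\bigcup_mB(s_m)=\mathbb E .
\]
The terms are distinct and $P$ is closed under subsequences. The group $H$ acts on $P$ on the left by composition, commuting with the right action of $I$. Let $\sigma^0$ be the sequence of the germs of $\delta_1,\delta_2,\dots$. An element $h\in H$ fixes $\sigma^0$ if and only if $h\delta_m=\delta_m$ near $S_0$ for all $m$, so the stabilizer of $\sigma^0$ is $K$.

\begin{lemma}\label{lem:trans}
The space $\mathrm BP$ is contractible, and $H$ acts transitively on $P$.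
\end{lemma}

\begin{proof}
Let $\mathcal A(x_1,\dots,x_{t-1})$ be the set of sphere germs $s$ such that $\mathrm{int}\,B(s)$ contains $B_t$ and, if $t>1$, also $B(x_{t-1})$. For $\sigma\in P$ the open sets $\mathrm{int}\,B(s_m)$ increase and cover $\mathbb E$, so each compact set lies in all but finitely many of them; this is (i) of Lemma~\ref{lem:interleave}. Condition (ii) holds as the $B_t$ cover $\mathbb E$.

For transitivity let $s_m$ be the germ of $g_m\in G$, and put $g_0=\mathrm{id}$. Let $u_m$ be the map of Lemma~\ref{lem:gap} for the pairs $(\delta_{m-1},\delta_m)$ and $(g_{m-1},g_m)$. Define $h=\mathrm{id}$ on $B_0$ and $h=u_m$ on $W_{[m-1,m]}$. Near $S_m$ both adjacent definitions give $g_m\delta_{-m}$, for all $m\ge0$. As $h$ maps $W_{[m-1,m]}$ bijectively onto $g_mB_0\setminus\mathrm{int}\,g_{m-1}B_0$ and the balls $g_mB_0$ exhaust $\mathbb E$, the map $h$ is a contactomorphism of $\mathbb E$. So $h\in H$, and $h\delta_m=g_m$ near $S_0$ means $h\sigma^0=\sigma$.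
\end{proof}

This is the step that needs arbitrary supports: a compactly supported element of $H$ fixes all but finitely many terms of $\sigma^0$.

For $\theta\in I$ let $m_\theta\colon H_*(L^{\mathbb N})\to H_*(L^{\mathbb N})$ be induced by the words
\[
w_i=(\theta(i-1)+1,\dots,\theta(i)),\qquad i\in\mathbb N ,
\]
which merge the annuli between $S_{\theta(i-1)}$ and $S_{\theta(i)}$. Substitution shows that $m_\eta m_\theta$ has $i$-th word $(\theta\eta(i-1)+1,\dots,\theta\eta(i))$, so $m_\eta m_\theta=m_{\theta\eta}$, and $m_{\mathrm{id}}=\mathrm{id}$. Let $M_q$ be the right $k[I]$-module $H_q(L^{\mathbb N})$ with $x\theta=m_\theta(x)$. The module $M_0=k$ is trivial.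

\begin{proposition}\label{prop:ss}
There is a spectral sequence $E^2_{p,q}=\mathrm{Tor}^{k[I]}_p(M_q,k)\Rightarrow H_{p+q}(H;k)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:trans} the complex $k[N_\bullet P]\to k\to0$ of $k[H]$-modules is exact. Tensoring it over $H$ with a free resolution of $k$ gives a double complex whose total homology is $H_*(H;k)$, and a spectral sequence with $E^1_{p,q}=H_q(H;k[N_pP])$ and $d^1=\sum(-1)^jd_j$. For an $H$-set $X$, $H_*(H;k[X])$ is the homology of $\mathrm B(H\ltimes X)$, naturally in $X$. By \eqref{eq:nervebar}, $N_pP=P\times I^p$ with $H$ acting on the first factor, so (G2) at the base point $\sigma^0$ gives $E^1_{p,q}=H_q(K)\otimes k[I^p]$. For $j\ge1$ the face $d_j$ changes only the factor $I^p$, as in the bar complex. The face $d_0$ sends $(\sigma;\theta_1,\dots,\theta_p)$ to $(\sigma\theta_1;\theta_2,\dots,\theta_p)$. It remains to show that the $H$-map $P\to P$, $\sigma\mapsto\sigma\theta$, induces $m_\theta$ on $H_q(K)$.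

Choose $h\in H$ with $h\sigma^0=\sigma^0\theta$. An element $g\in K$, viewed as an automorphism of $\sigma^0$ in $H\ltimes P$, goes to the automorphism $g$ of $\sigma^0\theta=h\sigma^0$. By (G2) the induced map is that of the homomorphism $K\to K$, $g\mapsto h^{-1}gh$. Since $h\delta_i=\delta_{\theta(i)}$ near $S_0$, we have $hB_i=B_{\theta(i)}$ for $i\ge0$, and $h$ maps $W_{[i-1,i]}$ onto $W_{[\theta(i-1),\theta(i)]}$. In the coordinates $K=L^{\mathbb N}$ the homomorphism therefore sends $(l_j)$ to the sequence with $i$-th entry
\[
\prod_{j=\theta(i-1)+1}^{\theta(i)}g_jl_jg_j^{-1},\qquad g_j=\delta_{1-i}h^{-1}\delta_{j-1}\in G .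
\]
These $g_j$ form an arrangement. For the first, $g_jB_0=\delta_{1-i}h^{-1}B_{\theta(i-1)}=B_0$. For consecutive ones, $g_jB_1=\delta_{1-i}h^{-1}B_j=g_{j+1}B_0$. For the last, $g_jB_1=\delta_{1-i}h^{-1}B_{\theta(i)}=B_1$. By Lemma~\ref{lem:words}(a) the induced map is $m_\theta$, so $E^1_{\bullet,q}=\mathrm{Bar}_\bullet(M_q)$.
\end{proof}

\section{Homology of the monoid of increasing maps}\label{sec:monoid}

We show that $E^2_{p,q}=0$ for $(p,q)\ne(0,0)$.

\subsection{The bottom row}

\begin{lemma}\label{lem:trivial}
$\mathrm{Tor}^{k[I]}_p(k,k)=0$ for $p>0$, and $\mathrm{Tor}^{k[I]}_0(k,k)=k$.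
\end{lemma}

\begin{proof}
We resolve $k$ by modules whose bar complexes are given by \eqref{eq:nervebar}. Let $V$ be the set of injections $\mathbb N\to\mathbb N$, with right $I$-action by composition. An element of $V^{q+1}$ is a sequence in $X=\mathbb N^{q+1}$ that is injective in each coordinate. Let $\mathcal A(x_1,\dots,x_{t-1})$ be the set of points of $X$ that differ from each $x_j$ in every coordinate. A sequence in $V^{q+1}$ has at most $(q+1)(t-1)$ terms outside this set, so (i) of Lemma~\ref{lem:interleave} holds, and (ii) holds by definition. Hence the homology of $\mathrm{Bar}_\bullet(k[V^{q+1}])$ is $k$, concentrated in degree $0$.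

The complex $\cdots\to k[V^2]\to k[V]\to k\to0$ of $k[I]$-modules, with differential the alternating sum of the maps omitting one coordinate, is exact: prepending a fixed element of $V$ is a $k$-linear contraction. The functor $\mathrm{Bar}_p$ is exact, so by (R3) the total complex of $\mathrm{Bar}_p(k[V^{q+1}])$ computes $\mathrm{Tor}^{k[I]}_*(k,k)$. Taking homology in the $p$-direction leaves one copy of $k$ for each $q$, with differential $\sum_{j=0}^q(-1)^j$ out of degree $q$. This is the complex $k\xleftarrow{0}k\xleftarrow{1}k\xleftarrow{0}\cdots$, with homology $k$ in degree $0$.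
\end{proof}

\subsection{A model with an abelian group}

To see what to do for $q>0$, replace $L$ by an abelian group $Q$ and evaluate words as sums.

\begin{example}\label{ex:abelian}
On $Q^{\mathbb N}$ let $m_\theta(a)_i=a_{\theta(i-1)+1}+\dots+a_{\theta(i)}$. Every $a$ is trivial modulo the elements $m_\theta(x)-x$. Indeed, let $s_i=a_1+\dots+a_i$ and $x=(s_1,-s_1,s_2,-s_2,\dots)$. For $\kappa_1(i)=2i$ the blocks are $\{1,2\},\{3,4\},\dots$, and $m_{\kappa_1}(x)=0$. For $\kappa_0(i)=2i-1$ the blocks are $\{1\},\{2,3\},\{4,5\},\dots$, and $m_{\kappa_0}(x)=(s_1,s_2-s_1,\dots)=a$. The computation becomes transparent in the coordinates $\Sigma(a)=(s_1,s_2,\dots)$. The map $\Sigma$ is bijective with inverse $s\mapsto(s_i-s_{i-1})_i$, it turns $m_\theta$ into the restriction $r_\theta(s)_i=s_{\theta(i)}$, and $\Sigma(x)=(s_1,0,s_2,0,\dots)$.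
\end{example}

For $L$, both $\Sigma$ and $r_\theta$ are word homomorphisms. The inverse of $\Sigma$ is not: with products in place of sums it would be $s\mapsto(s_{i-1}^{-1}s_i)_i$, and inversion is not a homomorphism of a nonabelian group. On homology with field coefficients, however, inversion has a substitute, the antipode of a Hopf algebra.

\subsection{Partial products}

Let $C=H_*(L^{\mathbb N})$. By the K\"unneth theorem $H_*(Q\times Q')=H_*(Q)\otimes H_*(Q')$ for all groups $Q,Q'$, naturally, and the exchange of factors induces $x\otimes y\mapsto(-1)^{|x||y|}y\otimes x$. The diagonal gives a coassociative, cocommutative coproduct $\Delta\colon C\to C\otimes C$ with counit $\epsilon\colon C\to k$, the projection to $C_0=k\cdot1$. A map $b\colon C\to C$ induced by a group homomorphism satisfies $\Delta b=(b\otimes b)\Delta$, $\epsilon b=\epsilon$ and $b(1)=1$. Denote the letters of two copies of $\mathbb N$ by $a_i,b_i$, and let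
\[
\mu\colon C\otimes C=H_*(L^{\mathbb N\sqcup\mathbb N})\to C
\]
be induced by the words $a_ib_i$. By Lemma~\ref{lem:words}, $\mu$ is associative, since both composites have words $a_ib_ic_i$, and $1$ is a two-sided unit, since inserting trivial coordinates leaves the words $(i)$. As $\mu$ is induced by a homomorphism, $C$ is a connected graded bialgebra.

On degree-preserving linear maps $a,a'\colon C\to C$ the \emph{convolution} $a*a'=\mu(a\otimes a')\Delta$ is associative with unit $e=1\cdot\epsilon$. The map $\mathrm{id}-e$ kills $C_0$. For $x$ of degree less than $N$, each term of the $N$-fold coproduct of $x$ has a factor of degree $0$, so $(\mathrm{id}-e)^{*N}(x)=0$. Thus the geometric series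
\[
\mathsf S=\sum_{N\ge0}(-1)^N(\mathrm{id}-e)^{*N}
\]
is finite in each degree and satisfies $\mathsf S*\mathrm{id}=\mathrm{id}*\mathsf S=e$. This is the antipode. If $b$ is induced by a group homomorphism, then
\begin{equation}\label{eq:precomp}
(a*a')\circ b=(ab)*(a'b),\qquad eb=e=be .
\end{equation}
Define maps $C\to C$ by their $i$-th words:
\[
\mathsf T\colon\ \emptyset\ (i=1),\ \ (i-1)\ (i\ge2);\qquad
\Sigma\colon\ (1,2,\dots,i);\qquad
r_\theta\colon\ (\theta(i)),\ \ \theta\in I .
\]
Comparing words by Lemma~\ref{lem:words} gives
\begin{equation}\label{eq:words}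
\mathsf T\mu=\mu(\mathsf T\otimes\mathsf T),\qquad
\Sigma=(\mathsf T\Sigma)*\mathrm{id},\qquad
\Sigma m_\theta=r_\theta\Sigma,\qquad
r_\eta r_\theta=r_{\theta\eta}.
\end{equation}
The $i$-th words are, in turn: $a_{i-1}b_{i-1}$ (empty for $i=1$); $(1,\dots,i-1)$ followed by $i$; $(1,\dots,\theta(i))$; $(\theta\eta(i))$. The second identity is the factorization $s=s's''$ of Figure~\ref{fig:swindle}. The first implies $\mathsf T(a*a')=(\mathsf Ta)*(\mathsf Ta')$.

\begin{lemma}\label{lem:sigma}
The map $\Sigma\colon C\to C$ is an isomorphism, with inverse $R=(\mathsf T\mathsf S)*\mathrm{id}$.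
\end{lemma}

The map $R$ is the translation of $s\mapsto(s_{i-1}^{-1}s_i)_i$, and the proof imitates the two cancellations $(l_1\cdots l_{i-1})^{-1}(l_1\cdots l_{i-1})\,l_i=l_i$ and $s_1\cdot s_1^{-1}s_2\cdots s_{i-1}^{-1}s_i=(s_1s_1^{-1})\cdots(s_{i-1}s_{i-1}^{-1})\,s_i=s_i$.

\begin{proof}
By \eqref{eq:precomp}, $(\mathsf S\Sigma)*\Sigma=(\mathsf S*\mathrm{id})\Sigma=e$. Applying $\mathsf T$ gives $(\mathsf T\mathsf S\Sigma)*(\mathsf T\Sigma)=e$. So by \eqref{eq:precomp} and \eqref{eq:words},
\[
R\Sigma=(\mathsf T\mathsf S\Sigma)*\Sigma=(\mathsf T\mathsf S\Sigma)*(\mathsf T\Sigma)*\mathrm{id}=e*\mathrm{id}=\mathrm{id}.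
\]
For the other composite let $F=\Sigma\mu(\mathsf T\otimes\mathrm{id})\colon C\otimes C\to C$, so that $\Sigma R=F(\mathsf S\otimes\mathrm{id})\Delta$. The map $\mu(\mathsf T\otimes\mathrm{id})$ has words $b_1$ and $a_{i-1}b_i$, so $F$ has $i$-th word $b_1a_1b_2a_2\cdots b_{i-1}a_{i-1}b_i$. We bracket it differently. On three copies of $\mathbb N$ with letters $a'_i,b'_i,c'_i$, the map $\mu(\mathsf T\Sigma\mu\otimes\mathrm{id})$ has $i$-th word $a'_1b'_1\cdots a'_{i-1}b'_{i-1}c'_i$. Let $\pi$ exchange the first two of three tensor factors. The map $\pi(\mathrm{id}\otimes\Delta)$ substitutes $a'_i=b_i$, $b'_i=a_i$, $c'_i=b_i$, so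
\[
F=\mu(\mathsf T\Sigma\mu\otimes\mathrm{id})\,\pi\,(\mathrm{id}\otimes\Delta).
\]
Let $\Delta^{(3)}=(\mathrm{id}\otimes\Delta)\Delta=(\Delta\otimes\mathrm{id})\Delta$. Cocommutativity gives $\pi\Delta^{(3)}=\Delta^{(3)}$, hence
\[
\pi(\mathrm{id}\otimes\Delta)(\mathsf S\otimes\mathrm{id})\Delta=\pi(\mathsf S\otimes\mathrm{id}\otimes\mathrm{id})\Delta^{(3)}=(\mathrm{id}\otimes\mathsf S\otimes\mathrm{id})(\Delta\otimes\mathrm{id})\Delta .
\]
Therefore $\Sigma R=\bigl(\mathsf T\Sigma(\mathrm{id}*\mathsf S)\bigr)*\mathrm{id}=(\mathsf T\Sigma e)*\mathrm{id}=e*\mathrm{id}=\mathrm{id}$.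
\end{proof}

Let $M_q^{res}$ be the right $k[I]$-module $H_q(L^{\mathbb N})$ with $x\theta=r_\theta(x)$. By \eqref{eq:words} and Lemma~\ref{lem:sigma}, $\Sigma\colon M_q\to M_q^{res}$ is an isomorphism of right $k[I]$-modules.

\subsection{The rows $q>0$}

\begin{lemma}\label{lem:res}
For $q>0$, $\mathrm{Tor}^{k[I]}_*(M_q^{res},k)=0$.
\end{lemma}

\begin{proof}
Following Example~\ref{ex:abelian}, let $\Lambda\colon L^{\mathbb N}\to L^{\mathbb N}$ send $l$ to $(l_1,1,l_2,1,\dots)$, denote its effect on homology by $\Lambda$ as well, and let $\kappa_0(i)=2i-1$, $\kappa_1(i)=2i$. Then $r_{\kappa_0}\Lambda=\mathrm{id}$, while $r_{\kappa_1}\Lambda$ is induced by the trivial homomorphism and vanishes since $q>0$. In degree zero this is the whole proof: $x=(\Lambda x)\kappa_0\equiv\Lambda x\equiv(\Lambda x)\kappa_1=0$. In higher degrees we need $\Lambda$ to be compatible with the action. For $\theta\in I$ put $\tilde\theta(2i-1)=2\theta(i)-1$ and $\tilde\theta(2i)=2\theta(i)$. Then $\theta\mapsto\tilde\theta$ is a monoid endomorphism of $I$, and for $\kappa\in\{\kappa_0,\kappa_1\}$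
\[
\tilde\theta\kappa=\kappa\theta,\qquad\Lambda(x\theta)=(\Lambda x)\tilde\theta ;
\]
in the second identity both sides are induced by $l\mapsto(l_{\theta(1)},1,l_{\theta(2)},1,\dots)$. Define endomorphisms of $\mathrm{Bar}_p(M_q^{res})$ by
\[
\Phi(x[\theta_1|\dots|\theta_p])=\Lambda x[\tilde\theta_1|\dots|\tilde\theta_p],\qquad
\Psi_\kappa(x[\theta_1|\dots|\theta_p])=(\Lambda x)\kappa[\theta_1|\dots|\theta_p],
\]
so that $\Psi_{\kappa_0}=\mathrm{id}$ and $\Psi_{\kappa_1}=0$. For $0\le i\le p$ let
\[
h_i(x[\theta_1|\dots|\theta_p])=\Lambda x[\tilde\theta_1|\dots|\tilde\theta_i|\kappa|\theta_{i+1}|\dots|\theta_p],\qquad h^\kappa=\sum_{i=0}^p(-1)^ih_i .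
\]
Then
\[
d_0h_0=\Psi_\kappa,\qquad d_{p+1}h_p=\Phi,\qquad d_ih_i=d_ih_{i-1}\ \ (1\le i\le p),
\]
\[
d_jh_i=h_{i-1}d_j\ \ (j<i),\qquad d_jh_i=h_id_{j-1}\ \ (j>i+1).
\]
The third identity is $\tilde\theta_i\kappa=\kappa\theta_i$. The fourth is $\Lambda(x\theta_1)=(\Lambda x)\tilde\theta_1$ for $j=0$, and for $j>0$ it says that $\theta\mapsto\tilde\theta$ is multiplicative. In $\partial h^\kappa=\sum(-1)^{i+j}d_jh_i$ the terms $d_ih_i$ and $d_ih_{i-1}$ have opposite signs and cancel for $1\le i\le p$. The terms $d_0h_0$ and $d_{p+1}h_p$ give $\Psi_\kappa-\Phi$. After reindexing, the remaining terms give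
\[
-\sum_{j\le i}(-1)^{i+j}h_id_j-\sum_{j>i}(-1)^{i+j}h_id_j=-h^\kappa\partial .
\]
So $\partial h^\kappa+h^\kappa\partial=\Psi_\kappa-\Phi$, and $h^{\kappa_0}-h^{\kappa_1}$ is a contraction of the bar complex.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
In the spectral sequence of Proposition~\ref{prop:ss} the rows $q>0$ vanish by $M_q\cong M_q^{res}$ and Lemma~\ref{lem:res}, and the row $q=0$ is $k$ in degree $0$ by Lemma~\ref{lem:trivial}. So $\tilde H_*(H;k)=0$ for every field $k$.
\end{proof}

With Section~\ref{sec:AtoB}, this also proves Theorem~\ref{thm:B}.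

\section{Passing to homotopy fibers}\label{sec:fibers}

The two homotopy fibers in \eqref{eq:square} are taken over different bases. We first identify the bases.

\begin{proposition}\label{prop:D}
The group $G$ is homotopy equivalent to $\mathrm{CSp}^+$, in particular path connected, and $D\colon\mathrm B\mathcal C^{top}\to\mathrm BG_0$ is a weak equivalence.
\end{proposition}

\begin{proof}
Let $G_*=\{g\in G:g(0)=0\}$. The map $(p,f)\mapsto\ell_pf$ is a homeomorphism $\mathbb E\times G_*\to G$ with inverse $g\mapsto(g(0),\ell_{g(0)}^{-1}g)$, so $G_*\hookrightarrow G$ is a homotopy equivalence. The group $G_*$ is the full subcategory of $\mathcal C^{top}$ on the object $0$. The composite $\mathrm BG_*\to\mathrm B\mathcal C^{top}\to\mathrm BG$ is a weak equivalence by (R1), and so is the second map; hence so is the first. On $\mathrm BG_*$ the map $D$ is induced by the homomorphism $d\colon G_*\to G_0$, $f\mapsto df_0$. By (R1) it suffices to show that $d$ is a homotopy equivalence.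

For $f\in G_*$ let $f_t\in G_*$, $t\in[0,1]$, and $A(f)\in\mathrm{CSp}^+$ be as in Lemma~\ref{lem:rescale} with $\kappa=\infty$. The map $(t,f)\mapsto f_t$ is continuous. Indeed, the weak topology is metrizable, so we may use sequences $t_i\to t$ and $f^{(i)}\to f$. By \eqref{eq:taylor}, every partial derivative of $f_t$ at $(x_0,z)$ is an integral over $u\in[0,1]$ of a polynomial in $u,t,x_0,z$ and in partial derivatives of $f$ at $((ut)^2x_0,utz)$. For $(x_0,z)$ in a compact set these points stay in a compact set, on which the derivatives of $f^{(i)}$ converge uniformly to the uniformly continuous derivatives of $f$. So $(f^{(i)})_{t_i}\to f_t$ with all derivatives, uniformly on compact sets.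

This homotopy runs from $f\mapsto f_{A(f)}$ to the identity of $G_*$, and $A(f_A)=A$. So $f\mapsto A(f)$ is a homotopy equivalence $G_*\to\mathrm{CSp}^+$ with inverse $A\mapsto f_A$. It is the composite of $d$ with the restriction $G_0\to\mathrm{CSp}^+$, which is a homotopy equivalence. Hence so is $d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:identify} we consider $\mathrm{hofib}(\iota)\to\mathrm{hofib}(\nu)$. It factors as
\begin{equation}\label{eq:factor}
\mathrm{hofib}(\iota)\longrightarrow\mathrm{hofib}(D\iota)=\mathrm{hofib}(\nu\varphi)\longrightarrow\mathrm{hofib}(\nu).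
\end{equation}
The first map is a weak equivalence by Proposition~\ref{prop:D}. The second is induced by $\varphi$, viewed as a map of spaces over $\mathrm BG_0$. Replace $\mathrm B\Gamma$ by the mapping cylinder $X'$ of $\varphi$, mapped to $\mathrm BG_0$ by the retraction onto $\mathrm B\Gamma$ followed by $\nu$; then $X=\mathrm B\mathcal C$ is a subspace of $X'$ on which this map is $\nu\varphi$. Let $E'$ be the space of pairs of a point of $X'$ and a path in $\mathrm BG_0$ starting at its image, and $E\subset E'$ the subspace over $X$. Evaluation at the end point makes $E\simeq X$ and $E'\simeq X'$ fibrations over $\mathrm BG_0$, with fibers $F=\mathrm{hofib}(\nu\varphi)$ and $F'\simeq\mathrm{hofib}(\nu)$. Since $\mathrm BG_0$ is simply connected, the relative Serre spectral sequence has constant coefficients: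
\[
E^2_{p,q}=H_p(\mathrm BG_0;H_q(F',F))\Longrightarrow H_{p+q}(E',E).
\]
The abutment vanishes by Theorem~\ref{thm:B}. Suppose $q$ is minimal with $H_q(F',F)\ne0$. Differentials leaving $E^r_{0,q}$ vanish because $p=0$, and those entering it start in rows below $q$, which are zero. So $E^\infty_{0,q}=H_q(F',F)\ne0$, a contradiction. Hence $H_*(F',F;\mathbb Z)=0$.
\end{proof}

\section{Fundamental groups}\label{sec:pi1}

We prove Theorem~\ref{thm:D} in four steps.

\subsection{$\mathrm B\Gamma$ is simply connected}

Lemma~\ref{lem:pi1} applies to $N_\bullet\mathcal C$ and $N_\bullet\Gamma$, which both have $N_0=\mathbb E$. The map $N_1\mathcal C\to\Gamma_1$ is onto by Lemma~\ref{lem:germ}, so $\pi_1(\mathrm B\Gamma)$ is generated by the classes $\langle g\rangle=[\mathrm{germ}_xg]$, $g\in G$. The class does not depend on $x$, because $\{g\}\times\mathbb E$ is path connected, and $\langle g'g\rangle=\langle g\rangle\langle g'\rangle$. If $g$ is the identity near some point $x$, then $\mathrm{germ}_xg$ is an identity morphism and $\langle g\rangle=1$. Now let $g\in G$ be arbitrary. Lemma~\ref{lem:shrink}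 with $Z=\mathbb E$, applied to $\mathrm{id}$ and to $g$ with a common $T$, gives compactly supported $\psi,\psi'\in G$ with $\psi=\delta_{-T}=\psi'g$ near $B_0$. Then $\chi=\psi'^{-1}\psi$ has compact support and equals $g$ near $0$. Both $\chi$ and $\chi^{-1}g$ are the identity near some point, so $\langle g\rangle=\langle\chi^{-1}g\rangle\langle\chi\rangle=1$. As $\mathrm B\Gamma$ is connected, it is simply connected.

\subsection{The homotopy fibers are acyclic}

Let $F$ be a homotopy fiber of $\varphi$. It is connected, as $\mathrm B\mathcal C$ is connected and $\mathrm B\Gamma$ is simply connected. Consider the Serre spectral sequence $E^2_{p,q}=H_p(\mathrm B\Gamma;H_q(F))\Rightarrow H_{p+q}(\mathrm B\mathcal C)$, and suppose that $q>0$ is minimal with $H_q(F)\ne0$. The edge map $H_*(\mathrm B\mathcal C)\to E^2_{*,0}=H_*(\mathrm B\Gamma)$ is onto by Theorem~\ref{thm:B}, so all differentials leaving the bottom row vanish. The rows strictly between $0$ and $q$ are zero. Hence $E^\infty_{0,q}=H_q(F)$ is a nonzero subgroup of the kernel of $H_q(\mathrm B\mathcal C)\to H_q(\mathrm B\Gamma)$, which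 is zero by Theorem~\ref{thm:B}. So $F$ is acyclic. By \eqref{eq:factor}, the map \eqref{eq:themap} is, up to weak equivalence, $\mathrm{hofib}(\nu\varphi)\to\mathrm{hofib}(\nu)$, whose homotopy fibers are homotopy fibers of $\varphi$ (Section~\ref{sec:real}).

\subsection{$\overline{\mathrm B\Gamma}$ is simply connected}

It is connected, since $\mathrm B\Gamma$ is connected and $\mathrm BG_0$ is simply connected. As $\pi_1(\mathrm B\Gamma)=1$, the boundary homomorphism $\pi_2(\mathrm BG_0)\to\pi_1(\overline{\mathrm B\Gamma})$ is onto, so $\pi_1(\overline{\mathrm B\Gamma})$ is abelian. We show that it is also a quotient of a perfect group, using the maps $f_A$. The homomorphisms $A\mapsto\mathrm{germ}_0f_A$ and $A\mapsto d(f_A)_0$ give a strictly commutative square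
\[
\begin{array}{ccc}
\mathrm B\mathrm{Sp}^\delta&\longrightarrow&\mathrm B\Gamma\\
\downarrow&&\downarrow{\scriptstyle\nu}\\
\mathrm B\mathrm{Sp}&\longrightarrow&\mathrm BG_0 .
\end{array}
\]
The composite $\mathrm{Sp}\to G_0\to\mathrm{CSp}^+$ is the inclusion, a homotopy equivalence, so the lower map is a weak equivalence. Let $\overline{\mathrm B\mathrm{Sp}}$ be the homotopy fiber of the left map. By naturality of boundary maps, the surjection $\pi_2(\mathrm B\mathrm{Sp})\cong\pi_2(\mathrm BG_0)\to\pi_1(\overline{\mathrm B\Gamma})$ factors through $\pi_1(\overline{\mathrm B\mathrm{Sp}})\to\pi_1(\overline{\mathrm B\Gamma})$, which is therefore onto.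

Let $\widetilde{\mathrm{Sp}}$ be the universal covering group, with kernel $\pi=\pi_1(\mathrm{Sp})$. The maps $\mathrm B\widetilde{\mathrm{Sp}}{}^\delta\to\mathrm B\mathrm{Sp}^\delta$ and $\mathrm B\widetilde{\mathrm{Sp}}\to\mathrm B\mathrm{Sp}$ both have homotopy fiber $\mathrm B\pi$, compatibly. So the square formed by these four spaces is homotopy cartesian, and $\overline{\mathrm B\mathrm{Sp}}$ is weakly equivalent to the homotopy fiber of $\mathrm B\widetilde{\mathrm{Sp}}{}^\delta\to\mathrm B\widetilde{\mathrm{Sp}}$. Since $\pi_1(\mathrm B\widetilde{\mathrm{Sp}})=\pi_0(\widetilde{\mathrm{Sp}})$ and $\pi_2(\mathrm B\widetilde{\mathrm{Sp}})=\pi_1(\widetilde{\mathrm{Sp}})$ vanish, the long exact sequence gives $\pi_1(\overline{\mathrm B\mathrm{Sp}})\cong\widetilde{\mathrm{Sp}}$ as a discrete group.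

This group is perfect. In the Lie algebra $\mathfrak{sp}_{2n}(\mathbb R)$ let $X$ act on the $(x_1,y_1)$-plane by $\mathrm{diag}(1,-1)$, let $Y$ send $\partial/\partial y_1$ to $\partial/\partial x_1$ and $\partial/\partial x_1$ to $0$, and let both vanish on the other basis vectors. Then $[X,Y]=2Y$, so $\exp(sX)\exp(tY)\exp(-sX)=\exp(e^{2s}tY)$ in $\widetilde{\mathrm{Sp}}$ and
\[
[\exp(sX),\exp(tY)]=\exp\bigl((e^{2s}-1)tY\bigr).
\]
Thus the commutator subgroup $N$ contains all $\exp(tY)$ and, being normal, all $\exp(t\,\mathrm{Ad}(g)Y)$. The span of the $\mathrm{Ad}(g)Y$ is a nonzero ideal of the simple Lie algebra $\mathfrak{sp}_{2n}(\mathbb R)$, so it contains a basis $Y_1,\dots,Y_d$ of this form. The map $(t_1,\dots,t_d)\mapsto\exp(t_1Y_1)\cdots\exp(t_dY_d)$ is a local diffeomorphism at $0$ with values in $N$. So $N$ contains a neighborhood of the identity and equals the connected group $\widetilde{\mathrm{Sp}}$. An abelian quotient of a perfect group is trivial, so $\pi_1(\overline{\mathrm B\Gamma})=1$.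

\subsection{Perfectness}

By Theorem~\ref{thm:main}, $\overline{\mathrm BG}$ is connected and $H_1(\overline{\mathrm BG})=H_1(\overline{\mathrm B\Gamma})=0$, so $\pi_1(\overline{\mathrm BG})$ is perfect. By Proposition~\ref{prop:D} and Lemma~\ref{lem:pi1}, $\pi_1(\mathrm BG)=1$, so $\pi_1(\overline{\mathrm BG})\to\pi_1(\mathrm BG^\delta)=G$ is onto and $G$ is perfect. As $G\ne1$, we have $\pi_1(\overline{\mathrm BG})\ne1=\pi_1(\overline{\mathrm B\Gamma})$, and \eqref{eq:themap} is not a weak equivalence. This completes the proof of Theorem~\ref{thm:D}.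

\begin{thebibliography}{9}

\bibitem{Geiges}
Geiges, \emph{An Introduction to Contact Topology}.

\bibitem{Nariman}
Sam Nariman, \emph{Thurston's fragmentation and c-principles}, arXiv:2011.04156 (2020).

\end{thebibliography}
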